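# Distinguishing numbers of vertex-transitive graphs: why valency $\Delta\ge 4$ never needs exactly $\Delta$ colors

## Coloring the corners of a cube

Take the cube $Q_3$. Choose four corners that are pairwise at even distance and call them $1^+,2^+,3^+,4^+$. Let $i^-$ be the corner antipodal to $i^+$. Then $i^+$ is adjacent to $j^-$ exactly when $i\ne j$, and there are no other edges. A symmetry of the cube preserves distances, so it permutes the four antipodal pairs $\{i^+,i^-\}$, and it either preserves or exchanges the two sides $\{i^+\}$ and $\{i^-\}$ of the bipartition. Hence a symmetry is given by a permutation of $\{1,2,3,4\}$ together with the decision whether to flip all signs, and every such choice is a symmetry.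

Can we color the corners with two colors so that no symmetry except the identity preserves the coloring? Attach to each $i$ the word $c(i^+)c(i^-)$. If two indices carry the same word, the transposition of these indices preserves the coloring. So the four words must be distinct, and with colors $0,1$ they are $00,01,10,11$, each used once. Now flip all signs, which reverses every word, and then transpose the two indices whose words were $01$ and $10$. This is a non-identity symmetry, and it preserves the coloring. Two colors fail.

Three colors suffice. Use the words $00,01,02,12$. They are distinct, so no non-trivial permutation without a flip preserves the coloring. A flip turns the set of words into $\{00,10,20,21\}$, which is a different set, so no symmetry with a flip does either.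

So a graph of valency $3$ needs exactly $3$ colors. For valency $2$ something similar happens. In the cycle $C_n$ with $n\ge6$ and vertices $0,1,\dots,n-1$, paint $0,1,3$ black and the rest white. The gaps between consecutive black vertices are $1,2,n-3$, which are three different numbers, so no rotation or reflection other than the identity preserves the picture. Two colors suffice, and one does not. Again the number of colors equals the valency.

How long does this continue? To make the question precise we fix the language.

## Distinguishing colorings, products, stabilizers and twins

All graphs are finite and simple.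

**Definition (distinguishing number).** A *distinguishing coloring* of $G$ is a coloring of the vertices that is not preserved by any non-identity automorphism of $G$. The *distinguishing number* $D(G)$ is the least number of colors in a distinguishing coloring. A vertex-transitive graph is *exceptional* if $D(G)\ne2$.

We have just seen that $D(Q_3)=3$, and $D(C_n)=2$ for $n\ge6$.

**Definition (products).** In the direct product $X\times Y$, $(a,b)\sim(c,d)$ when $a\sim c$ and $b\sim d$. In the Cartesian product $X\square Y$, the pairs are adjacent when they agree in one coordinate and are adjacent in the other. The lexicographic product $X[Y]$ arises from $X$ by replacing every vertex by a copy of $Y$ and joining two copies completely whenever the corresponding vertices of $X$ are adjacent. For $n\ge3$ the *wreath graph* is $W_n=C_n[2K_1]$.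

For example, the labels $i^\pm$ above show $Q_3\cong K_4\times K_2$. The graph $W_3$ is the octahedron.

**Definition (neighborhoods, stabilizers).** $\Gamma(x)$ is the neighborhood of $x$ and $\Gamma[x]=\Gamma(x)\cup\{x\}$. We write $A=\mathrm{Aut}(G)$, we write $A_{xy\dots}$ for the group of automorphisms fixing each of $x,y,\dots$, and $A_{(F)}$ for the pointwise stabilizer of a set $F$ of vertices.

**Definition (twins).** Distinct vertices with $\Gamma(x)=\Gamma(y)$ are *open twins*; they are non-adjacent. Distinct vertices with $\Gamma[x]=\Gamma[y]$ are *closed twins*; they are adjacent. Opposite corners of a $4$-cycle are open twins. Any two vertices of a triangle $K_3$ are closed twins.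

The following two facts are known, and we take them as given.

**Fact A.** The exceptional connected $3$-valent vertex-transitive graphs are $K_4$ and $K_{3,3}$, with distinguishing number $4$, and $Q_3\cong K_4\times K_2$ and the Petersen graph, with distinguishing number $3$.

**Fact B.** The exceptional connected $4$-valent vertex-transitive graphs are $K_5$ and $K_{4,4}\cong W_4$, with distinguishing number $5$, and $K_3\square K_3$, $K_4\square K_2$, $K_5\times K_2$ and $W_n$ for $n\ge3$, $n\ne4$, with distinguishing number $3$.

So at valency $4$ the values are $5$, $3$ and $2$, and the value $4$ is skipped. This leads to a question from Florian Lehner and Gabriel Verret, "Distinguishing numbers of finite $4$-valent vertex-transitive graphs", arXiv:1810.01522 (2018): for $\Delta\ge5$, is there a connected $\Delta$-valent vertex-transitive graph $G$ with $D(G)=\Delta$? The answer is no, for every $\Delta\ge5$, and it follows from a gap.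

**Theorem 1.** Let $\Delta\ge4$ and let $G$ be a connected $\Delta$-valent vertex-transitive graph other than $K_{\Delta+1}$ and $K_{\Delta,\Delta}$. Then $D(G)\le\Delta-1$.

**Corollary 2.** The connected vertex-transitive graphs of valency $\Delta\ge1$ with $D(G)=\Delta$ are exactly $C_n$ ($n\ge6$), $Q_3$ and the Petersen graph.

**Theorem 3.**
(a) If $\Delta\ge1331$ and $G$ is connected, $\Delta$-valent, vertex-transitive, with no open and no closed twins, then $D(G)\le5\Delta^{2/3}+2$.
(b) If $\Delta\ge4096$ and $G$ is connected, $\Delta$-valent, vertex-transitive, then exactly one of the following holds: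

 (i) $G\in\{K_{\Delta+1},K_{\Delta,\Delta}\}$, and $D(G)=\Delta+1$;
 (ii) $\Delta$ is even, $G\cong C_n[\frac\Delta2K_1]$ with $n\ge3$, $n\ne4$, and $D(G)=\frac\Delta2+1$;
 (iii) $D(G)\le\lfloor\frac{\Delta+1}3\rfloor+1$.

The bound in (iii) is attained for every such $\Delta\equiv0,2\pmod 3$.

The bound $\Delta-1$ in Theorem 1 is attained for $\Delta=4$, by Fact B. We do not determine the exact maximum of $D$ for $5\le\Delta<4096$.

## Cycles, complete graphs and complete bipartite graphs by hand

**The two exceptions in Theorem 1.** In $K_{\Delta+1}$ every transposition is an automorphism, so all vertices need different colors and $D(K_{\Delta+1})=\Delta+1$. In $K_{\Delta,\Delta}$, transpositions inside a side are automorphisms, so each side carries $\Delta$ distinct colors. If only $\Delta$ colors are available, both sides use all of them, and the map that swaps the sides and matches equal colors preserves the coloring. With $\Delta+1$ colors, omit different colors on the two sides. A color-preserving automorphism cannot swap the sides, and each side is injectively colored, so it is trivial. Hence $D(K_{\Delta,\Delta})=\Delta+1$.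

So Theorem 1 implies that $D(G)=\Delta$ never occurs for $\Delta\ge4$: the value is $\Delta+1$ for two graphs and at most $\Delta-1$ for all others. This settles the question.

**Small valencies, and Corollary 2 from Theorem 1.** For $\Delta=1$ the only graph is $K_2$, with $D=2\ne 1$. For $\Delta=2$ the graphs are the cycles. By the above, $D(C_3)=D(K_3)=3$ and $D(C_4)=D(K_{2,2})=3$. In any $2$-coloring of $C_5$ one color class has at most two vertices, and some reflection of the pentagon preserves it; so $D(C_5)\ge3$. Coloring $C_5$ with three colors as $1,2,3,3,3$ in cyclic order shows $D(C_5)=3$: a color-preserving automorphism fixes two adjacent vertices. For $n\ge6$ we have $D(C_n)=2$. So for $\Delta=2$ exactly the $C_n$ with $n\ge6$ qualify. For $\Delta=3$, Fact A gives exactly $Q_3$ and the Petersen graph, because all other graphs have $D=2$ or $D=4$. For $\Delta\ge4$, Theorem 1 gives none. $\square$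

## Greedy coloring from a root and the missing colors

The first thing to try is to single out one vertex and then tell neighbors apart, layer by layer.

**Lemma 4.** A connected graph of maximum valency $q$ has $D\le q+1$.

*Proof.* Give one vertex, the root, color $0$. Repeatedly take a colored vertex with uncolored neighbors; there are at most $q$ of these, and we give them distinct colors from $\{1,\dots,q\}$. Let $\alpha$ preserve the final coloring. It fixes the root, the only vertex of color $0$. Suppose it fixes the set $F$ of vertices colored before some step, and that the step colored $\Gamma(x)\setminus F$ with $x\in F$. Then $\alpha$ preserves $\Gamma(x)\setminus F$, whose colors are distinct, so it fixes this set pointwise. By induction $\alpha=1$. $\square$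

For Theorem 1 we have the $\Delta-1$ colors $0,1,\dots,\Delta-2$. If $0$ is reserved for the root, then $\Delta-2$ nonzero colors remain, and the greedy argument runs short in two places.

The first shortage is at the root, which has $\Delta$ neighbors. Take $G=K_{\Delta+1}\times K_2$ with vertices $i^\pm$, $0\le i\le\Delta$, as for the cube, and root $u=0^+$. Its neighbors are $1^-,\dots,\Delta^-$. With $\Delta-2$ colors, two neighbors $i^-,j^-$ get the same color. The automorphism transposing $i$ and $j$ fixes $u$ and preserves everything colored so far, but moves $i^-$. The inductive statement "all colored vertices are fixed" is false after one step.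

The second shortage is at every later vertex $x$. It has a colored neighbor $p$, so up to $\Delta-1$ neighbors may be uncolored, which is one more than the nonzero colors. This shortage is not an artifact of the method. In the Petersen graph (vertices the $2$-subsets of $\{1,\dots,5\}$, adjacent when disjoint) let $x=12$ and $p=34$. The permutation $(3\,4)$ fixes both and swaps the other neighbors $35,45$ of $x$. Here $\Delta=3$, so $\Delta-1=2$, and by Fact A two colors are indeed not enough.

Two observations help. First, neighbors need different colors only when an automorphism fixing everything so far can exchange them.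

**Lemma 5 (extension principle).** Let $c$ be a coloring, $B$ a group of automorphisms preserving $c$ and fixing $F$ pointwise, and $x\in F$. If the vertices in each $A_{(F)}$-orbit on $\Gamma(x)\setminus F$ have distinct colors, then $B$ fixes $F\cup\Gamma(x)$ pointwise.

*Proof.* We have $B\le A_{(F)}$, and $A_{(F)}$ acts on $\Gamma(x)\setminus F$. An element of $B$ maps $y\in\Gamma(x)\setminus F$ to a vertex of the same $A_{(F)}$-orbit and of the same color, that is, to $y$. $\square$

So we are content if all relevant orbits have size at most $\Delta-2$. When they do not, $A_{xp}$ has an orbit of size $\Delta-1$ on $\Gamma(x)$, which is a strong symmetry condition, and such graphs can be handled separately. Second, the root does not have to be a single vertex with a private color. It can be a small set of zeros recognized by its shape: a path or a cycle. This is what will beat the first shortage.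

Before carrying this out we remove twins.

## Collapsing twins

Both twin relations (together with equality) are equivalence relations preserved by $A$. If $G$ is vertex-transitive, all classes have the same size.

**Lemma 6.** Let $G$ be connected, $\Delta$-valent and vertex-transitive, with $\Delta\ge1$. If its open twin classes have size $m$, then $G\cong X[mK_1]$, where the quotient $X$ is connected, vertex-transitive, of valency $q$ with $\Delta=mq$, and has no open twins. If its closed twin classes have size $m$, then $G\cong X[K_m]$, where $X$ is connected, vertex-transitive, of valency $q$ with $\Delta=(q+1)m-1$, and has no closed twins. In both cases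
$$D(G)=\min\Big\{k:\binom km\ge D(X)\Big\}.\tag{1}$$

*Proof.* If a vertex of one class is adjacent to a vertex of another class, then all pairs between the classes are adjacent, since twins have the same neighbors outside their class. Inside an open class there are no edges, and inside a closed class all pairs are adjacent. This gives the product structure. $X$ is connected and vertex-transitive because $G$ is and $A$ permutes the classes. The valencies are $mq$ and $mq+(m-1)$. Twins in $X$ of the given kind would give twins of that kind in $G$ lying in different classes, so there are none.

For (1), take a distinguishing coloring of $G$ with $k$ colors. Transposing two twins is an automorphism, so each class is colored injectively, by an $m$-set of colors. Color each vertex of $X$ by its $m$-set. If a non-identity automorphism of $X$ preserved these sets, it would lift to an automorphism of $G$ that maps each class to its image class matching equal colors, and this would preserve the coloring of $G$. So the coloring of $X$ is distinguishing, and $\binom km\ge D(X)$. Conversely, if $\binom km\ge D(X)$, take a distinguishing coloring of $X$ by $m$-subsets of a $k$-set and color each class bijectively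 by its subset. A color-preserving automorphism of $G$ induces an automorphism of $X$ preserving the subsets, hence the identity; so it fixes every class, and every vertex because classes are injectively colored. $\square$

As a check, $W_3=C_3[2K_1]$ has $D=\min\{k:\binom k2\ge3\}=3$, and $W_6$ has $D=\min\{k:\binom k2\ge2\}=3$. But $C_4$ itself has open twins, and $W_4=K_2[4K_1]$ has $D=\min\{k:\binom k4\ge2\}=5$. All three agree with Fact B.

**Lemma 7.** If $\Delta\ge4$, $G$ is as in Theorem 1, and $G$ has open or closed twins, then $D(G)\le\lfloor\Delta/2\rfloor+1\le\Delta-1$.

*Proof.* Let $k=\lfloor\Delta/2\rfloor+1$; here $m\ge2$. The plan is to show $1\le m\le k-1$ and $k\ge q+1$, since then $\binom km\ge k\ge q+1\ge D(X)$ by Lemma 4, and (1) finishes.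

Open twins: $q\ne1$, since $q=1$ means $X=K_2$ and $G=K_{\Delta,\Delta}$. So $q\ge2$, and $\Delta=mq$ gives $m\le\lfloor\Delta/2\rfloor=k-1$. From $\Delta\ge2q$ we get $k\ge q+1$.

Closed twins: $X\ne K_1$, since otherwise $G$ is complete, and $X\ne K_2$, since $K_2$ has closed twins. So $q\ge2$. Then $\Delta\ge3m-1$, so $m\le\frac{\Delta+1}3\le\frac\Delta2$, and $m\le k-1$. Also $\Delta\ge2(q+1)-1$ gives $q+1\le\frac{\Delta+1}2\le k$.

Finally $\lfloor\Delta/2\rfloor+1\le\Delta-1$ for $\Delta\ge4$. $\square$

## A short path of zeros that fixes its surroundings

From here until the end of the proof of Theorem 1, $\Delta\ge4$ and the colors are $0,1,\dots,\Delta-2$. There are $\Delta-2\ge2$ nonzero colors. The next lemma replaces the root.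

**Lemma 8 (root lemma).** Let $G$ be connected and $\Delta$-regular, $\Delta\ge4$. Let $v,w\in\Gamma(u)$ be distinct with $v\not\sim w$ and $\Gamma(v)\ne\Gamma(w)$, and let $P=A_{(\Gamma[u])}$. Assume that all $P$-orbits on $\Gamma(v)$ and on $\Gamma(w)$ have size at most $\Delta-2$. Put $R=\Gamma[u]\cup\Gamma(v)\cup\Gamma(w)$. There is a coloring of $R$ whose set $S$ of zeros induces a path $v\,u\,w$ or $v\,u\,w\,z$ with $z\in\Gamma(w)$, such that for every coloring $c$ of $V$ extending it, every automorphism preserving $c$ and $S$ fixes $R$ pointwise. Moreover, $z$ can be chosen different from any one prescribed vertex.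

*Proof.* Color $v,u,w$ with $0$ and the $\Delta-2$ vertices of $\Gamma(u)\setminus\{v,w\}$ bijectively with the nonzero colors. Put
$$Y=\Gamma(v)\setminus\Gamma(w),\qquad Z=\Gamma(w)\setminus\Gamma(v),\qquad C=(\Gamma(v)\cap\Gamma(w))\setminus\Gamma[u].$$
These sets are disjoint and contain none of $u,v,w$, and $R=\Gamma[u]\cup Y\cup Z\cup C$. Let $s=|Y|=|Z|$. Since $\Gamma(v)\ne\Gamma(w)$ have the same size and share $u$, we have $1\le s\le\Delta-1$. The group $P$ preserves $Y$, $Z$, $C$ and fixes $\Gamma[u]$ pointwise. Let $\alpha$ preserve $c$ and $S$.

The danger is a reversal of the path. Suppose $S=\{v,u,w\}$. Then $\alpha$ fixes the middle vertex $u$, so it fixes $\Gamma(u)\setminus\{v,w\}$ pointwise (distinct colors), and it preserves $\{v,w\}$. Therefore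
$$\text{if } S=\{v,u,w\} \text{ and } \alpha \text{ fixes } v \text{ and } w, \text{ then } \alpha\in P.\tag{2}$$

**Case (i): $Y\cup Z$ meets $\Gamma(u)$.** Here an already colored vertex tells $v$ from $w$. Color $Y\setminus\Gamma(u)$, $Z\setminus\Gamma(u)$ and $C$ with nonzero colors that are distinct inside each $P$-orbit; these orbits lie in $\Gamma(v)$ or $\Gamma(w)$, so they have size at most $\Delta-2$. Then $S=\{v,u,w\}$. A vertex of $(Y\cup Z)\cap\Gamma(u)$ is different from $v,w$, so $\alpha$ fixes it, and it is adjacent to exactly one of $v,w$. So $\alpha$ fixes $v$ and $w$. By (2), $\alpha\in P$, and then $\alpha$ fixes $Y,Z,C$ pointwise because colors are distinct in each $P$-orbit.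

In the remaining cases $Y$ and $Z$ are disjoint from $\Gamma(u)$, so they are uncolored, and we use their colors to forbid the swap.

**Case (ii): $s\le\Delta-3$.** Color $Y$ and $Z$ injectively with two different $s$-sets of nonzero colors, which exist since $1\le s<\Delta-2$. Color $C$ with nonzero colors distinct in each $P$-orbit. Again $S=\{v,u,w\}$. If $\alpha$ swapped $v,w$ it would map $Y$ onto $Z$, but their color sets differ. So $\alpha\in P$ by (2), and $\alpha$ fixes $Y$ and $Z$ (injectively colored) and $C$ pointwise.

**Case (iii): $s=\Delta-1$.** Then $\Gamma(v)\cap\Gamma(w)=\{u\}$ and $C=\emptyset$. There is one color too few to color $Y$ injectively, so we use the orbits. The $P$-orbits on $Y$ have size at most $\Delta-2<|Y|$, so $Y$ splits into two nonempty $P$-invariant parts, each of size at most $\Delta-2$. Color $Y$ with nonzero colors so that color $1$ appears once in each part and every other nonzero color exactly once; the numbers fit, as $|Y|-2=\Delta-3$. Color $Z$ in the same way with color $2$ in the role of $1$. Then $S=\{v,u,w\}$. The color multisets of $Y$ and $Z$ differ, so $\alpha$ does not swap $v,w$, and $\alpha\in P$. It preserves the parts, each of which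 is injectively colored. So $\alpha$ fixes $R$ pointwise.

**Case (iv): $s=\Delta-2$.** Then $\Gamma(v)\cap\Gamma(w)=\{u,r\}$ for one vertex $r$. Injective colorings of $Y$ and of $Z$ by nonzero colors would use the same color set, so we let a zero into $Z$. If $r\notin\Gamma(u)$, give $r$ color $1$. In all cases $r$ has a nonzero color $b$. Color $Y$ bijectively with the nonzero colors. Choose $z\in Z$ different from the prescribed vertex, which is possible as $|Z|=\Delta-2\ge2$. Give $z$ color $0$, and color the $\Delta-3\ge1$ vertices of $Z\setminus\{z\}$ injectively with nonzero colors including $b$. As $z\not\sim v$ and $z\not\sim u$, the set $S=\{v,u,w,z\}$ induces the path $v\,u\,w\,z$. If $\alpha$ reversed this path, it would map $\Gamma(u)\setminus S$ onto $\Gamma(w)\setminus S=(Z\setminus\{z\})\cup\{r\}$. The first set has pairwise distinct colors, and the second contains two vertices of color $b$, a contradiction. So $\alpha$ fixes $S$ pointwise. Hence it fixes $\Gamma(u)$ pointwise, it fixes $Y$ and $Z$ pointwise (both preserved and injectively colored), and it fixes $r$, the only common neighbor of $v,w$ besides $u$. $\square$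

## Three kinds of local action

Let $G$ be as in Theorem 1. By Lemma 7 we may assume that $G$ has no open and no closed twins. Since $G$ is connected and not complete, there are a vertex $u$ and non-adjacent distinct $v,w\in\Gamma(u)$; and any such triple satisfies $\Gamma(v)\ne\Gamma(w)$.

**Case (a): for all adjacent $x,p$, all $A_{xp}$-orbits on $\Gamma(x)$ have size at most $\Delta-2$.** In this case the second shortage never occurs. Lemma 8 applies to $(v,u,w)$, since $P\le A_{vu}$ and $P\le A_{wu}$. Start with $F=R$, colored by Lemma 8. While $F\ne V$, take $x\in F$ with $\Gamma(x)\not\subseteq F$, which exists because $G$ is connected. Every vertex of $F$ has a neighbor in $F$: this holds for $R$ and is maintained. So $A_{(F)}\le A_{xp}$ for some neighbor $p\in F$ of $x$, and the $A_{(F)}$-orbits on $\Gamma(x)\setminus F$ have size at most $\Delta-2$. Color $\Gamma(x)\setminus F$ with nonzero colors, distinct in each orbit, and add it to $F$. At the end the set of zeros is exactly $S$. So a color-preserving automorphism preserves $S$, fixes $R$ pointwise by Lemma 8, and is trivial by repeated use of Lemma 5.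

An example is $K_3\square K_3$. If $p$ lies in the row of $x$, then $A_{xp}$ preserves the unique triangle through $x$ and $p$, so it fixes the third vertex of the row and can at most exchange the two other vertices in the column. All orbits on $\Gamma(x)$ have size at most $2=\Delta-2$; columns are symmetric.

**What remains.** If (a) fails, then for some adjacent $x,p$ there is an $A_{xp}$-orbit of size at least $\Delta-1$ on $\Gamma(x)$. As $\{p\}$ is an orbit, the large orbit is $\Gamma(x)\setminus\{p\}$. If $A_x$ moves $p$, then $A_x$ is transitive on $\Gamma(x)$, and since the stabilizer of $p$ is transitive on the rest, it is $2$-transitive: any ordered pair of distinct neighbors can be mapped to any other. If $A_x$ fixes $p$, its orbits on $\Gamma(x)$ are $\{p\}$ and $\Gamma(x)\setminus\{p\}$. By vertex-transitivity the same alternative holds at every vertex. We call the alternatives (b1) and (b2).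

In case (b1), a triangle would give two adjacent vertices in some $\Gamma(x)$. By $2$-transitivity and vertex-transitivity all neighborhoods would be cliques. Then there are no two vertices at distance $2$, and the connected graph $G$ is complete, a contradiction. So in case (b1) the girth (the length of a shortest cycle) is at least $4$.

## Girth at least five: a cycle of zeros

In this section no symmetry is assumed at all.

**Proposition 9.** Let $G$ be a connected $\Delta$-regular graph of girth $g\ge5$, $\Delta\ge4$. Then $D(G)\le\Delta-1$.

The second shortage is now unavoidable, so zeros must be used on the way. The idea is to mark the root by a cycle of zeros and to place later zeros so that they never close another cycle.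

*Proof.* **Step 1: color a shortest cycle and its neighbors.** The purpose is a root whose cyclic symmetry is broken. Let $C=(c_0,\dots,c_{g-1})$ be a shortest cycle; it is induced. No vertex outside $C$ is adjacent to two vertices of $C$: if these have distance $e\le g/2$ on $C$, we get a cycle of length $e+2\ge g$, so $g\le4$. Hence the sets $O_i=\Gamma(c_i)\setminus C$ are pairwise disjoint of size $\Delta-2$. Put $m_0=1$, $m_1=2$, and $m_i=0$ for $i\ge2$. Color $C$ with $0$, and color $O_i$ bijectively with the $\Delta-2$ colors in $\{0,\dots,\Delta-2\}\setminus\{m_i\}$. Exactly two of the sets $O_i$ contain a zero: $o_0\in O_0$ and $o_1\in O_1$. They are non-adjacent, since $o_0c_0c_1o_1$ would be a $4$-cycle. So the zeros induce $C$ with one pendant vertex at $c_0$ and one at $c_1$.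

**Step 2: extend to all vertices.** The purpose is to color every new set $U$ so that it is fixed, without creating a second cycle of zeros. Let $F$ be the current colored set; every $x\in F$ has a neighbor in $F$, at the start and throughout. While $F\ne V$, take $x\in F$ with $U=\Gamma(x)\setminus F\ne\emptyset$. Then $|U|\le\Delta-1$. Do one of the following and add $U$ to $F$.

* If $|U|\le\Delta-2$, color $U$ with distinct nonzero colors.
* If $|U|=\Delta-1$ and some $y\in U$ has a neighbor $f\in F\setminus\{x\}$, color $U\setminus\{y\}$ bijectively with the nonzero colors and $y$ with any nonzero color.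
* Otherwise, color $U$ bijectively with all $\Delta-1$ colors.

A zero is placed only in the third case, on a vertex whose only neighbor in $F$ is $x$; and $U$ has no edges inside, since there are no triangles. So each new zero has degree at most $1$ in the subgraph induced by the zeros present at that time. Adding vertices one by one with degree at most $1$ creates no cycle, so $C$ remains the only cycle in the subgraph induced by the zeros.

**Step 3: check that the coloring is distinguishing.** Let $\alpha$ preserve it. Then $\alpha(C)=C$, and $\alpha$ permutes the sets $O_i$ as it permutes the $c_i$. Since $O_i$ misses exactly the color $m_i$, $c_0$ is the only $c_i$ whose $O_i$ misses $1$, and $c_1$ is the only one whose $O_i$ misses $2$. So $\alpha$ fixes $c_0$ and $c_1$, hence $C$ pointwise, hence each injectively colored $O_i$ pointwise. Now suppose $\alpha$ fixes $F$ pointwise before a step. It preserves $U$. In the first and third cases $U$ is injectively colored, so it is fixed pointwise. In the second case $y$ is the only vertex of $U$ adjacent to $f$, because two such vertices would form a $4$-cycle with $x$ and $f$. So $y$ is fixed, and the other vertices of $U$ have distinct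 colors. By induction $\alpha=1$. $\square$

The hypothesis $\Delta\ge4$ enters through the two nonzero colors $1$ and $2$. For $\Delta=3$ the statement is false, by the Petersen graph and Fact A.

## Locally 2-transitive graphs of girth four

**Case (b1), completed.** If the girth is at least $5$, Proposition 9 gives the bound. Let the girth be $4$. The purpose of the following is to show that, from a path root, every processed vertex has two colored neighbors.

Call $(v,u,w)$ a $2$-arc if $v,w$ are distinct neighbors of $u$. Since $G$ is vertex-transitive and $A_u$ is $2$-transitive on $\Gamma(u)$, $A$ is transitive on $2$-arcs. There are no triangles, so the end vertices of a $2$-arc are at distance $2$. Hence any two vertices at distance $2$ have the same number $\mu$ of common neighbors. A $4$-cycle gives $\mu\ge2$, and $\mu\le\Delta-1$ because there are no open twins.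

**Step 1: the root.** Take distinct $v,w\in\Gamma(u)$; they are non-adjacent. The group $P=A_{(\Gamma[u])}$ preserves the three sets
$$\{u\},\qquad(\Gamma(v)\cap\Gamma(w))\setminus\{u\},\qquad\Gamma(v)\setminus\Gamma(w),$$
which partition $\Gamma(v)$ and have sizes $1$, $\mu-1\ge1$ and $\Delta-\mu\ge1$. So its orbits on $\Gamma(v)$ have size at most $\Delta-2$, and likewise on $\Gamma(w)$. Lemma 8 applies and colors $R$.

**Step 2: the layers.** We color the rest with nonzero colors only. Let $L_i$ be the set of vertices at distance $i$ from $u$. Start with $F=R\supseteq L_0\cup L_1$. Process the vertices of $L_1$, then of $L_2$, and so on, each time coloring $\Gamma(x)\setminus F$ with distinct nonzero colors and adding it to $F$. When the turn of $L_i$ comes, $L_i\subseteq F$: for $i=1$ by the start, and for $i\ge2$ because $L_{i-1}$ has been processed. The step is possible if $\Gamma(x)\subseteq F$ or if $x$ has two neighbors in $F$, since then at most $\Delta-2$ vertices are to be colored. This is always so: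

* For $x=v,w$ we have $\Gamma(x)\subseteq R$.
* For $x\in L_1\setminus\{v,w\}$, the vertices $x$ and $v$ are at distance $2$, so they have a common neighbor besides $u$, and it lies in $\Gamma(v)\subseteq R$.
* For $x\in L_i$ with $i\ge2$, choose $y\in L_{i-2}$ at distance $2$ from $x$. Their $\mu\ge2$ common neighbors lie in $L_{i-1}\subseteq F$.

**Step 3: conclusion of the case.** The zeros are exactly $S$. A color-preserving automorphism preserves $S$, fixes $R$ pointwise by Lemma 8, and then, step by step, everything by Lemma 5. So $D(G)\le\Delta-1$ in case (b1).

We run this on $K_5\times K_2$, with $\Delta=4$ and colors $0,1,2$. The vertices are $i^\pm$ with $0\le i\le4$. Take $u=0^+$, $v=1^-$, $w=2^-$. Then $Y=\{2^+\}$, $Z=\{1^+\}$, $C=\{3^+,4^+\}$, and $s=1=\Delta-3$, so we are in case (ii) of Lemma 8. Color $0^+,1^-,2^-$ with $0$; $3^-$ with $1$, $4^-$ with $2$; $2^+$ with $1$, $1^+$ with $2$. The only vertex at distance $3$ from $i^+$ is $i^-$, so an automorphism is again a permutation of indices with or without a flip. Hence $P$ is trivial, and we may color both $3^+$ and $4^+$ with $1$. The vertex $0^-$ is left, and it gets color $1$ in the layer step. The words $c(i^+)c(i^-)$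 for $i=0,\dots,4$ are $01,20,10,11,12$. They are distinct, and the reversed set contains $02$, which is not among them. So the coloring is distinguishing.

## An invariant perfect matching

**Case (b2): for every $x$, the orbits of $A_x$ on $\Gamma(x)$ are $\{x'\}$ and $\Gamma'(x):=\Gamma(x)\setminus\{x'\}$.** An example is $K_4\square K_2$, where $x'$ is the copy of $x$ in the other $K_4$. We keep it as a test case.

**Step 1: the matching and the graph $G'$.** The purpose is to describe the structure that the fixed neighbor creates. As $|\Gamma'(x)|=\Delta-1>1$, $x'$ is the unique neighbor of $x$ fixed by $A_x$. We have $A_x\le A_{x'}$, and the orders agree by vertex-transitivity, so $A_x=A_{x'}$. Hence $x$ is a neighbor of $x'$ fixed by $A_{x'}$, that is, $x''=x$. Also $\alpha(x')=\alpha(x)'$ for $\alpha\in A$. So $M=\{xx'\}$ is an $A$-invariant perfect matching, and $G'=G-M$ is $A$-invariant and $(\Delta-1)$-regular with neighborhoods $\Gamma'(x)$. We call $x'$ the *partner* of $x$ and write $K'=\{x':x\in K\}$. We have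
$$\text{if } y\in\Gamma'(x), \text{ then all } A_{xy}\text{-orbits on } \Gamma(x) \text{ have size at most } \Delta-2,\tag{3}$$
because $A_{xy}$ fixes both $x'$ and $y$ in $\Gamma(x)$.

If $x'$ lies in the same component of $G'$ as $x$ for one $x$, then this holds for all $x$ by transitivity, and then $G'$ is connected because $G$ is. So if $G'$ is disconnected, $x$ and $x'$ always lie in different components.

By (3), a vertex $x$ is harmless as soon as it has a colored neighbor *in $G'$*. The trouble comes when the coloring enters a new component of $G'$ through a matching edge: then the only colored neighbor is the partner, and $\Delta-1$ vertices have to be separated. We shall spend one zero there and make sure that it stays isolated among the zeros.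

**Step 2: where the root can be put.** We want a path root inside $G'$, and we must know when it is not available.

**Claim.** Either there are $u$ and $v,w\in\Gamma'(u)$ with $v\not\sim w$ in $G$ and $v\neq w$, or every component of $G'$ is a $K_\Delta$.

*Proof of the claim.* Suppose there is no such triple. Then for each $u$ the set $Q_u=\{u\}\cup\Gamma'(u)$ is a clique of $G$ with $\Delta$ vertices. Suppose some $Q_u$ contains an $M$-edge $vv'$. Since $u'\notin Q_u$, $u\notin\{v,v'\}$. The vertex $v$ is adjacent in $G'$ to all $\Delta-2$ vertices of $Q_u\setminus\{v,v'\}$, so $\Gamma'(v)=(Q_u\setminus\{v,v'\})\cup\{q\}$ with one further vertex $q\notin Q_u$. As $\Gamma'(v)$ is a clique of $G$ containing $u$ and $q$, $q\sim u$. Since $q\notin Q_u$, this forces $q=u'$. So $u'$ is adjacent to $v$ and to all of $Q_u\setminus\{v,v'\}$. Exchanging the roles of $v$ and $v'$, also $u'\sim v'$. Then $Q_u\cup\{u'\}$ is a clique of size $\Delta+1$ and $G=K_{\Delta+1}$, a contradiction. So no $Q_u$ contains an $M$-edge. Hence $Q_u$ is a clique with $\Delta$ vertices in the $(\Delta-1)$-regular graph $G'$, that is, a component of $G'$. $\square$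

**Step 3: a procedure that fills a component.** The purpose is to color a component $K$ of $G'$, and its partners, with nonzero colors.

*Procedure on $K$.* While possible, take $x\in K\cap F$ that has a $G'$-neighbor in $F$ and satisfies $\Gamma(x)\not\subseteq F$. Color $\Gamma(x)\setminus F$ with nonzero colors, distinct in each $A_{(F)}$-orbit, and add it to $F$. This is possible by (3), because $A_{(F)}\le A_{xy}$ for a $G'$-neighbor $y\in F$ of $x$.

At termination let $\mathcal X$ be the set of $x\in K\cap F$ that have a $G'$-neighbor in $F$. If $x\in\mathcal X$, then $\Gamma(x)\subseteq F$, and every $y\in\Gamma'(x)$ lies in $K\cap F$ and has the $G'$-neighbor $x\in F$; so $\Gamma'(x)\subseteq\mathcal X$. Since $K$ is connected in $G'$, if $\mathcal X\ne\emptyset$ then $\mathcal X=K$ and all neighbors of vertices of $K$ lie in $F$, that is, $K\cup K'\subseteq F$. The Procedure only adds vertices of $K\cup K'$.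

**Step 4: the initial phase.** The purpose is to color one component and its partners so that it contains a recognizable root.

(α) *There is a triple as in the Claim.* Since $u\in\Gamma'(v)\cap\Gamma'(w)$ and $P\le A_{vu}$, $P\le A_{wu}$, (3) shows that Lemma 8 applies to $(v,u,w)$. Apply it with $z\ne w'$. Let $K_0$ be the component of $G'$ containing $u,v,w$. If $z$ occurs, $z\in\Gamma'(w)$; so $S\subseteq K_0$. Start with $F=R$, which lies in $K_0\cup K_0'$ because $u,v,w\in K_0$, and run the Procedure on $K_0$. Here $u\in\mathcal X$, so the phase ends with $F=K_0\cup K_0'$, and the zeros are exactly $S$.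

(β) *All components of $G'$ are $K_\Delta$.* There are at least two components, since a $\Delta$-regular graph has more than $\Delta$ vertices. So $x'$ is never in the component of $x$. Take a component $K_0=\{q_1,\dots,q_\Delta\}$. Color $q_1,q_2$ with $0$ and $q_3,\dots,q_\Delta$ bijectively with the nonzero colors. Color $q_1'$ with $1$, $q_2'$ with $2$, and $q_i'$ with $1$ for $i\ge3$. Put $F=K_0\cup K_0'$.

In the test case $K_4\square K_2$ we are in (β), and $F$ is already everything. The words $c(q_i)c(q_i')$ are $01,02,11,21$.

**Step 5: the later phases.** The purpose is to enter the remaining components one at a time. If $G'$ is connected, there is nothing to do. Let $j\ge1$, and suppose that $F=\bigcup_{i<j}(K_i\cup K_i')$ for distinct components $K_0,\dots,K_{j-1}$, called *completed*, with $\bigcup_{i<j}K_i\ne V$. Suppose also that all zeros so far lie in completed components; this holds after Step 4. Since $G$ is connected, an edge of $G$ leaves the union of the completed components. It is a matching edge, so there is a non-completed component $K_j$ containing the partner of a vertex of a completed component. Thus $K_j\cap F\ne\emptyset$, and all vertices of $K_j\cap F$ have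 nonzero color.

If no vertex of $K_j\cap F$ has a $G'$-neighbor in $F$, pick $a\in K_j\cap F$. As $a\in F$ is not in a completed component, $a$ is the partner of a vertex of one, so $a'$ lies in a completed component and $a'\in F$. Hence $\Gamma(a)\setminus F=\Gamma'(a)$, with $\Delta-1$ vertices. Color it bijectively with all the colors $0,\dots,\Delta-2$ and add it to $F$. Now, in either case, some vertex of $K_j\cap F$ has a $G'$-neighbor in $F$. Run the Procedure on $K_j$; then $\mathcal X\ne\emptyset$, and it ends with $F=\bigcup_{i\le j}(K_i\cup K_i')$.

In this phase at most one zero $y$ is placed, and $y\in K_j$. So $K_j$ contains at most one zero, and all zeros again lie in completed components. We show that *$y$ has no neighbor of color $0$ in the final coloring*. Its neighbors in $\Gamma'(y)\subseteq K_j$ are not zeros. As for its partner, $y'\notin K_j$ because $G'$ is disconnected. At the beginning of the phase $y'$ was not in a completed component $K_i$, since otherwise $y\in K_i'\subseteq F$ already. And $y'$ was not another vertex of $F$, since otherwise $y'=b'$ with $b=y$ in a completed component. It is not in $\Gamma'(a)\subseteq K_j$ either. So $y'$ receives a nonzero color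 from the Procedure in this phase.

**Step 6: the coloring is distinguishing.** Continue until all components are completed, and let $\alpha$ preserve the final coloring. In (α), all zeros outside $S$ are isolated in the subgraph induced by the zeros, so $S$ is its only component with more than one vertex. Hence $\alpha(S)=S$, and $\alpha$ fixes $R$ pointwise by Lemma 8. In (β), $\alpha$ permutes the components of $G'$, and $K_0$ is the only one with two zeros. So $\alpha(K_0)=K_0$, and $\alpha$ fixes $q_3,\dots,q_\Delta$ and preserves $\{q_1,q_2\}$. Since $\alpha(q_1')=\alpha(q_1)'$ and $q_1',q_2'$ have different colors, $\alpha$ fixes $q_1$ and $q_2$. So $\alpha$ fixes $K_0$, and with it $K_0'$, pointwise. All later steps satisfy the hypothesis of Lemma 5: either colors are distinct in each $A_{(F)}$-orbit, or $\Gamma'(a)$ is injectively colored. So $\alpha=1$ and $D(G)\le\Delta-1$.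

This completes case (b2) and with it the proof of Theorem 1. For no $\Delta\ge5$ is there a connected $\Delta$-valent vertex-transitive graph with $D(G)=\Delta$. $\blacksquare$

## Random colorings for large valency without twins

We prove Theorem 3(a). So far neighbors of a fixed vertex were told apart by their own colors. If colors are few, two neighbors $y,y'$ of $x$ may share a color, but they can still be told apart by the colors on their neighborhoods. A random coloring should do this for all pairs at once, unless the neighborhoods are almost equal, and such pairs are rare.

Let $k=\lceil5\Delta^{2/3}\rceil$. For $\Delta\ge1331=11^3$,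
$$k\le5\Delta^{2/3}+1\le\tfrac\Delta2.\tag{4}$$
Indeed, with $s=\Delta^{1/3}\ge11$, the function $\frac{s^3}2-5s^2$ is increasing for $s\ge7$ and equals $60.5$ at $s=11$.

**Step 1: the bad events.** For distinct $y,y'$ with a common neighbor put
$$Y=\Gamma(y)\setminus\Gamma[y'],\qquad Y'=\Gamma(y')\setminus\Gamma[y],\qquad t=|Y|=|Y'|,$$
and call $t$ the *type* of the pair. The two sizes agree: both are $\Delta$ minus the number of common neighbors, less $1$ if $y\sim y'$. We have $t\le\Delta-1$ because of the common neighbor. If $t=0$, then $\Gamma(y)=\Gamma(y')$ when $y\not\sim y'$, and $\Gamma[y]=\Gamma[y']$ when $y\sim y'$; there are no twins, so $t\ge1$. The sets $\{y\},\{y'\},Y,Y'$ are disjoint. Color $V$ independently and uniformly from $\{1,\dots,k\}$. Let $E(y,y')$ be the event that $c(y)=c(y')$ and the color multisets of $Y$ and $Y'$ coincide. It depends on the colors of $2+2t$ vertices.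

**Step 2: avoiding all bad events gives $D(G)\le k+1$.** Suppose a coloring avoids all events. Recolor one vertex $u$ with a new color $0$. Still no event holds: if $u\in\{y,y'\}$ then $c(y)\ne c(y')$; if $u$ is in one of the disjoint sets $Y,Y'$, only one multiset contains $0$; otherwise nothing has changed. Let $\alpha$ preserve the new coloring. It fixes $u$. Suppose $\alpha$ fixes $x$ and some $y\in\Gamma(x)$ has $y'=\alpha(y)\ne y$. Then $x$ is a common neighbor, $c(y)=c(y')$, and $\Gamma(y),\Gamma(y')$ have equal color multisets. Remove the common neighbors from both, and, if $y\sim y'$, remove the equally colored $y'$ from $\Gamma(y)$ and $y$ from $\Gamma(y')$. The multisets of $Y$ and $Y'$ agree, a contradiction. So $\alpha$ fixes $\Gamma(x)$ pointwise, and $\alpha=1$ by connectedness.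

**Step 3: probabilities.** We bound $\Pr(E)$ for a pair of type $t$. Condition on the colors of $Y$ and reveal those of $Y'$ one at a time. When $i$ vertices of $Y'$ are still to be revealed, the next color must lie in the support of the remaining multiset, which has $i$ elements, so at most $\min(i,k)$ colors are allowed. Together with the factor $1/k$ for $c(y)=c(y')$, and with $\tau=\min(t,k)$,
$$\Pr(E)\le\frac1k\prod_{i=1}^t\frac{\min(i,k)}k=p_t:=\frac{\tau!}{k^{\tau+1}}.\tag{5}$$

**Step 4: counting pairs.** Let $N_t$ be the number of $y'$ forming a type-$t$ pair with a given $y$; it does not depend on $y$. A vertex is an endpoint of $N_t$ pairs of type $t$. There are $|V|N_t/2$ such pairs, each with $|Y\cup Y'|=2t$, so by vertex-transitivity every vertex lies in $Y\cup Y'$ for exactly $tN_t$ of them. Hence a vertex is involved in exactly $(1+t)N_t$ events of type $t$. Clearly $\sum_tN_t\le\Delta(\Delta-1)$. Pairs of small type are rarer: a $y'$ of type $t$ has at least $\Delta-1-t$ common neighbors with $y$, and there are $\Delta(\Delta-1)$ pairs $(z,y')$ with $z\in\Gamma(y)\cap\Gamma(y')$ and $y'\ne y$. So with $T=\lfloor\frac{\Delta-1}2\rfloor$,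
$$\sum_{t\le T}N_t\le\frac{\Delta(\Delta-1)}{\Delta-1-T}\le2\Delta.\tag{6}$$

**Step 5: the Local Lemma.** We reduce the claim to a single inequality. Recall the general form of the Lovász Local Lemma (Erdős–Lovász; Alon–Spencer, *The Probabilistic Method*, Lemma 5.1.1) in our setting: if every event $B$ has a number $x_B\in[0,1)$ with $\Pr(B)\le x_B\prod(1-x_{B'})$, the product being over the other events $B'$ that share a vertex with $B$, then with positive probability no event occurs.

Put $\ell=\frac k{4\Delta}$, give each event of type $t$ the number $x_t=p_te^{(2+2t)\ell}$, and let
$$\sigma=\sum_{t=1}^{\Delta-1}(1+t)N_tx_t,$$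
which by Step 4 is the sum of $x_B$ over all events $B$ involving a given vertex. Suppose
$$\sigma\le\frac\ell2=\frac k{8\Delta}.\tag{7}$$
Then every $x_B\le\sigma\le\frac12$. On $[0,\frac12]$ we have $1-x\ge e^{-2x}$: the convex function $e^{-2x}$ lies below its chord, which runs from $1$ at $x=0$ to $e^{-1}<\frac12$ at $x=\frac12$. An event of type $t$ involves $2+2t$ vertices, so the $x_B$ of the events sharing a vertex with it sum to at most $(2+2t)\sigma$, and
$$x_t\prod_B(1-x_B)\ge x_te^{-2(2+2t)\sigma}\ge x_te^{-(2+2t)\ell}=p_t\ge\Pr(E).$$
So with positive probability no event occurs, and $D(G)\le k+1$ by Step 2.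

**Step 6: the inequality (7).** For $1\le t\le k$ let
$$f(t)=(1+t)x_t=(t+1)!\,k^{-t-1}e^{(2+2t)\ell}.$$
The ratio $f(t+1)/f(t)=\frac{t+2}ke^{2\ell}$ increases with $t$, so $f$ first decreases and then increases, and $f(t)\le\max(f(1),f(k))$ for $1\le t\le k$. Put
$$h=\Delta\,\frac{k!}{k^{k+1}}\,e^{2\Delta\ell}.$$
For $k\le t\le\Delta-1$ we have $p_t=k!/k^{k+1}$ and $1+t\le\Delta$, so $(1+t)x_t\le h$; in particular $f(k)\le h$.

We use $k!\le e\sqrt k\,(k/e)^k$. To see this, put $a_k=k!/(\sqrt k\,(k/e)^k)$. Then $\ln(a_k/a_{k+1})=(k+\frac12)\ln(1+\frac1k)-1\ge0$, since $\ln(1+\frac1k)=\int_k^{k+1}\frac{dx}x\ge\frac1{k+1/2}$ by convexity; so $a_k\le a_1=e$. As $2\Delta\ell=k/2$,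
$$h\le\Delta\cdot\frac{e\sqrt k\,e^{-k}}k\cdot e^{k/2}\le\Delta e^{1-k/2}.$$
By (4), $k\le\frac\Delta2\le T+1$, so all $t>T$ satisfy $t\ge k$. For $t\le T$ we have $(1+t)x_t\le f(1)+h$. With (6),
$$\sigma\le2\Delta(f(1)+h)+\Delta(\Delta-1)h\le2\Delta f(1)+2\Delta^2h.$$

For the first term, $4\ell=k/\Delta\le\frac12$, so $f(1)=2e^{4\ell}/k^2\le3.3/k^2$. Since $k^3\ge125\Delta^2$,
$$2\Delta f(1)\le\frac{6.6\,\Delta}{k^2}=6.6\,\frac{\Delta^2}{k^3}\cdot\frac k\Delta\le\frac{6.6}{125}\cdot\frac k\Delta<0.053\,\frac k\Delta.$$

For the second term, $2\Delta^2h\le2e\Delta^3e^{-k/2}$, and we claim that this is at most $0.07\,\frac k\Delta$, that is, $2e\Delta^4e^{-k/2}\le0.07k$. With $y=\Delta^{2/3}\ge121$ we have $\Delta^4=y^6$ and $k\ge5y$, so the left side is at most $2e\,y^6e^{-2.5y}$. The function $y^6e^{-2.5y}$ is decreasing for $y\ge2.4$ and is less than $10^{-100}$ at $y=121$. So the left side is less than $1$, while $0.07k\ge0.07\cdot605>1$.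

Altogether $\sigma<0.123\,\frac k\Delta<\frac k{8\Delta}$, which is (7). Hence $D(G)\le k+1\le5\Delta^{2/3}+2$. This proves Theorem 3(a). $\blacksquare$

## The classification for $\Delta\ge4096$

We prove Theorem 3(b). Let
$$k_0=\Big\lfloor\frac{\Delta+1}3\Big\rfloor+1\ge\frac{\Delta+2}3.$$
If $G\in\{K_{\Delta+1},K_{\Delta,\Delta}\}$, then $D(G)=\Delta+1$ by hand, as above. Assume from now on that $G$ is neither of these. We show that (ii) or (iii) holds.

**Step 1: no twins.** Part (a) is strong enough here. With $s=\Delta^{1/3}\ge16$ it gives
$$D(G)\le5s^2+2\le\frac{s^3+2}3\le k_0.$$
The middle inequality reads $1282\le1366$ at $s=16$, and $\frac{s^3}3-5s^2$ increases for $s\ge10$.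

**Step 2: open twins, with classes of size $m\ge2$.** We use Lemma 6. The value $q=1$ gives $K_{\Delta,\Delta}$ and is excluded.

Let $q=2$. Then $X=C_n$ with $n\ge3$, and $n\ne4$ since $C_4$ has open twins. We have $\binom mm=1<2\le D(X)\le3\le m+1=\binom{m+1}m$. By (1), $D(G)=m+1=\frac\Delta2+1$. This is (ii).

Let $q\ge3$. Then $m\le\lfloor\Delta/3\rfloor\le k_0-1$ and $D(X)\le q+1$ by Lemma 4. If $m=k_0-1\ge\frac{\Delta-1}3$, then $q=\Delta/m\le\frac{3\Delta}{\Delta-1}<4$, so $q=3$ and $D(X)\le4\le k_0=\binom{k_0}m$. If $2\le m\le k_0-2$, then, since $k_0\ge7$,
$$\binom{k_0}m\ge\binom{k_0}2=\frac{k_0(k_0-1)}2\ge3k_0\ge\Delta+1\ge q+1\ge D(X).\tag{8}$$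
In both cases $D(G)\le k_0$ by (1), and (iii) holds.

**Step 3: closed twins, with classes of size $m\ge2$.** As in Lemma 7, $X$ is neither $K_1$ nor $K_2$, so $q\ge2$, and $m=\frac{\Delta+1}{q+1}\le\lfloor\frac{\Delta+1}3\rfloor=k_0-1$. If $m=k_0-1\ge\frac{\Delta-1}3$, then $q+1=\frac{\Delta+1}m\le\frac{3(\Delta+1)}{\Delta-1}<4$, so $q=2$ and $D(X)\le3\le k_0=\binom{k_0}m$. If $m\le k_0-2$, then (8) holds again. So $D(G)\le k_0$, and (iii) holds.

**Step 4: the alternatives exclude each other.** If $\Delta$ is even, $n\ge3$ and $n\ne4$, then $C_n$ has no open twins, so the open twin classes of $C_n[\frac\Delta2K_1]$ have size exactly $\frac\Delta2$, and the computation in Step 2 gives $D=\frac\Delta2+1$. So the three alternatives force $D=\Delta+1$, $D=\frac\Delta2+1$ and $D\le k_0$, respectively. As $k_0\le\frac{\Delta+4}3$, we have $\Delta+1>\frac\Delta2+1>k_0$, and at most one of them holds.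

**Step 5: the bound in (iii) is attained for $\Delta\equiv0,2\pmod3$.** If $\Delta=3m$, take $K_4[mK_1]$. It is connected and vertex-transitive of valency $3m$. As $K_4$ has no open twins, the open twin classes have size $m$. By (1) and $D(K_4)=4$ it has $D=\min\{k:\binom km\ge4\}=m+1$, since $\binom mm=1<4\le m+1$. And $k_0=\lfloor\frac{3m+1}3\rfloor+1=m+1$.

If $\Delta=3m-1$, take $C_n[K_m]$ with $n\ge4$, of valency $2m+(m-1)=3m-1$. As $C_n$ with $n\ge4$ has no closed twins, the closed twin classes have size $m$. Since $2\le D(C_n)\le3\le m+1$, (1) gives $D=\min\{k:\binom km\ge D(C_n)\}=m+1$. And $k_0=\lfloor\frac{3m}3\rfloor+1=m+1$. $\blacksquare$
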